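# Strictly Neumaier graphs with $m$-regular cliques, for every $m$

## 1. Every positive integer $m$ occurs

**Theorem 1.** For every positive integer $m$ there is a strictly Neumaier graph with an $m$-regular clique.

For $m=1$ this is a known result that we are allowed to quote. For $m\ge 2$ it follows from an explicit family.

**Theorem 2.** Let $m\ge 2$, let $q$ be a prime power with $m\mid q-1$ and $q>m+1$, let $d\ge 4m$ be an integer with $d\equiv 1\pmod{q-1}$, and put $s=q^d$. There is a strictly Neumaier graph with
$$v=\frac{s^2(s+m-1)}{m},\qquad k=(s-1)(s+m+1),\qquad \lambda=sm+m^2-m-2,$$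
containing an $m$-regular clique of size $s$.

Here $v$ is the number of vertices, $k$ the valency and $\lambda$ the number of common neighbours of two adjacent vertices. The question comes from Rhys J. Evans, Sergey Goryainov, Grigory Ryabov, Da Zhao, "On Neumaier Cayley graphs", arXiv:2602.05412 (2026). Two facts are given there as known: strictly Neumaier graphs with $1$-regular cliques exist, and there are infinite families containing, for every positive integer $i$, a strictly Neumaier graph with a $2^i$-regular clique. We use only the first.

Theorem 2 implies Theorem 1. Given $m\ge 2$, take a prime $p\nmid m$. Since $p$ is a unit modulo $m$, infinitely many powers of $p$ are $\equiv 1\pmod m$, so we may choose such a power $q>m+1$. Then choose $d=1+n(q-1)$ with $n$ large. For $m=2$ the smallest admissible choice of $q$ is $q=5$, and then the smallest $d\ge 8$ with $d\equiv1\pmod 4$ is $d=9$. So $s=5^9$, and the graph has $s^2(s+1)/2$ vertices. The theorem is about existence, and the graphs are large.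

Now the definitions.

**Definition (edge-regular, strongly regular).** A regular graph is *edge-regular* if any two adjacent vertices have the same number $\lambda$ of common neighbours. It is *strongly regular* if, in addition, any two distinct non-adjacent vertices have the same number $\mu$ of common neighbours.

The hexagon is edge-regular with $\lambda=0$. It is not strongly regular: two vertices at distance $2$ have one common neighbour, and opposite vertices have none.

**Definition (regular clique).** A clique in a finite regular graph is *$m$-regular*, with $m>0$, if every vertex outside the clique has exactly $m$ neighbours in it. A clique is *regular* if it is $m$-regular for some $m$.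

In the hexagon $1,2,\dots,6$ the edge $\{1,2\}$ is not regular: vertex $3$ has one neighbour in it and vertex $4$ has none. In the octahedron $K_{2,2,2}$ take one vertex from each of the three antipodal pairs. This is a clique of size $3$, and each outside vertex misses exactly one clique vertex, its antipode. So the clique is $2$-regular.

**Definition (Neumaier graph).** A *Neumaier graph* is a non-complete edge-regular graph containing a regular clique. It is *strictly Neumaier* if it is not strongly regular.

## 2. Why the word "strictly" carries the difficulty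

Without that word, the question is answered in one line. In the complete multipartite graph $K_{2,2,\dots,2}$ with $m+1\ge 2$ parts, choose one vertex from each part. As in the octahedron, an outside vertex misses exactly one of the $m+1$ chosen vertices, so this is an $m$-regular clique of size $m+1$. Two adjacent vertices have $2(m-1)$ common neighbours. But two non-adjacent vertices always have $2m$ common neighbours, so this Neumaier graph is strongly regular.

We must therefore do three things at once: control all common-neighbour counts along edges, keep a clique that every outside vertex meets in exactly $m$ points, and spoil the constancy of the counts along non-edges. The plan is to build the graph from several copies of a point set with parallel classes of lines. The lines will be the cliques, and the copies will be linked so that every line is seen $m$ times from everywhere.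

For the copies, let $S$ be an abelian group of order $s$ and $\mathcal P$ a set with $s^2$ elements. Call two functions $\alpha,\beta:\mathcal P\to S$ *orthogonal* if $p\mapsto(\alpha(p),\beta(p))$ is a bijection $\mathcal P\to S\times S$. For example, in $\mathcal P=\mathbb F_s^2$ two linear functionals are orthogonal exactly when they are nonzero with different kernels. If $\alpha,\beta$ are orthogonal, then $\alpha$ takes each value exactly $s$ times, and $\beta$ restricted to a level set of $\alpha$ is a bijection onto $S$. We shall use this constantly.

Suppose $e_0,\dots,e_m$ are pairwise orthogonal, and call the level sets of $e_i$ the lines of class $i$. Join two points when they lie on a common line. A point $p$ off a line $\ell$ of class $i$ has one line in each of the $m$ other classes, and each of these meets $\ell$ once, so $p$ has $m$ neighbours on $\ell$. Within one copy, lines are $m$-regular cliques.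

To link two copies, a vertex of one copy must see exactly $m$ points of every line of the other. The cheapest way is to let it see the points $z$ with $\varphi(z)$ in a prescribed $m$-subset of $S$, where $\varphi$ is orthogonal to all the $e_i$: on each line $\varphi$ is a bijection onto $S$, so $m$ points are seen. If each copy uses a different function $\varphi$ for each other copy, and these functions are pairwise orthogonal, then counts in a third copy are constant too. This leads to the following construction.

## 3. Linked nets: the graph $\Gamma$

Let $(S,+)$ be an abelian group of order $s$, and let $U\subset S$ with $|U|=m$, $1\le m<s$. Assume that $g:=(s-1)/m$ is an integer. For $t\in S$ put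
$$\Delta(t)=\#\{(u_1,u_2)\in U^2:\ u_1-u_2=t\},\qquad\text{so}\quad \Delta(0)=m,\quad \sum_{t\in S}\Delta(t)=m^2,\quad \sum_{t\ne 0}\Delta(t)=m^2-m. \tag{1}$$
For instance, if $U=\{1,4\}\subset\mathbb Z/5$, then $\Delta(0)=2$, $\Delta(2)=\Delta(3)=1$ and $\Delta(1)=\Delta(4)=0$.

Let $|\mathcal P|=s^2$, and let $e_0,\dots,e_m$ and $\varphi_j$ ($j\in J$, $|J|=g$) be functions $\mathcal P\to S$ such that two conditions hold.

- **(N)** Any two different functions among these $m+1+g$ functions are orthogonal.
- **(D)** If $p\ne p'$ are *collinear*, that is, $e_i(p)=e_i(p')$ for some $i$, then $\sum_{j\in J}\Delta(\varphi_j(p)-\varphi_j(p'))=m-1$.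

By (N) the class $i$ of a collinear pair $p\ne p'$ is unique. Each line $e_i^{-1}(t)$ has $s$ points, and lines of different classes meet in exactly one point.

Let $Y$ be a set with $|Y|=g+1$, and for each $y\in Y$ let $\theta_y:Y\setminus\{y\}\to J$ be any bijection. The graph $\Gamma$ has vertex set $Y\times\mathcal P$. Within the fibre $\{y\}\times\mathcal P$, put $(y,p)\sim(y,p')$ iff $p\neq p'$ are collinear. For $y\ne w$, put
$$(y,p)\sim(w,p')\iff \varphi_{\theta_y(w)}(p)+\varphi_{\theta_w(y)}(p')\in U. \tag{2}$$
Because $S$ is abelian, this relation is symmetric.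

**Proposition 3.** $\Gamma$ is non-complete and edge-regular with $v=(g+1)s^2$, $k=(s-1)(s+m+1)$, $\lambda=sm+m^2-m-2$. Each set $\{y\}\times e_i^{-1}(t)$ is an $m$-regular clique of size $s$. Moreover, $\Gamma$ is strongly regular if and only if $\sum_{j}\Delta(\varphi_j(p)-\varphi_j(p'))=m$ for all pairs $p\ne p'$ of non-collinear points.

*Proof.* The formula for $v$ is clear.

**Step 1: the valency.** In its own fibre, $(y,p)$ has $s-1$ neighbours on each of the $m+1$ lines through $p$. These lines meet pairwise only in $p$, so we get $(m+1)(s-1)$ neighbours. In another fibre $w$, the neighbours are the $(w,z)$ with $\varphi_{\theta_w(y)}(z)\in U-\varphi_{\theta_y(w)}(p)$. There are $m$ admissible values, each attained $s$ times, so $ms$ neighbours. Since $gms=(s-1)s$, we get $k=(m+1)(s-1)+(s-1)s=(s-1)(s+m+1)$.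

**Step 2: the lines are $m$-regular cliques.** Let $Q=\{y\}\times e_i^{-1}(t)$. It is a clique of size $s$. First take $(y,p)\notin Q$. A neighbour $(y,z)\in Q$ has $e_i(z)=t\ne e_i(p)$, so $z$ and $p$ are collinear through some class $i'\ne i$. For each of the $m$ classes $i'\neq i$ there is exactly one $z$ with $e_i(z)=t$ and $e_{i'}(z)=e_{i'}(p)$, and it differs from $p$. If the same $z$ arose from two different classes $i',i''$, then $e_{i'}$ and $e_{i''}$ would agree on $z$ and $p$, so $z=p$ by (N), which is false. So there are exactly $m$ neighbours in $Q$. Now take $(w,p')$ with $w\ne y$. Its neighbours in $Q$ are the $(y,z)$ with $e_i(z)=t$ and $\varphi_{\theta_y(w)}(z)\in U-\varphi_{\theta_w(y)}(p')$. By (N) each of the $m$ admissible values is taken once on the line, so there are $m$ neighbours.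

**Step 3: two vertices of one fibre, seen from the other fibres.** Let $p\ne p'$, and let $w\ne y$, $j=\theta_y(w)$, $j'=\theta_w(y)$. The common neighbours of $(y,p),(y,p')$ in fibre $w$ are the $(w,z)$ with
$$\varphi_{j'}(z)\in(U-\varphi_j(p))\cap(U-\varphi_j(p')).$$
An element of the intersection can be written $u_1-\varphi_j(p)=u_2-\varphi_j(p')$, that is, it corresponds to a pair with $u_1-u_2=\varphi_j(p)-\varphi_j(p')$. So the intersection has $\Delta(\varphi_j(p)-\varphi_j(p'))$ elements, each attained $s$ times by $\varphi_{j'}$. As $w$ runs through $Y\setminus\{y\}$, $j=\theta_y(w)$ runs once through $J$. The total over all other fibres is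
$$s\sum_{j\in J}\Delta(\varphi_j(p)-\varphi_j(p')). \tag{3}$$

**Step 4: edges inside a fibre.** Let $p\ne p'$ lie on a common line $\ell$ of class $i$. The other $s-2$ points of $\ell$ are common neighbours. Let $z\notin\ell$ be collinear with $p$ in class $a$ and with $p'$ in class $b$. Since $z\notin\ell$, both $a,b\ne i$. Also $a\ne b$: otherwise $e_a(p)=e_a(z)=e_a(p')$ together with $e_i(p)=e_i(p')$ would force $p=p'$. Conversely, let $(a,b)$ be an ordered pair of different classes, both $\ne i$. There is exactly one $z$ with $e_a(z)=e_a(p)$ and $e_b(z)=e_b(p')$. It is not $p$, since $e_b(p)=e_b(p')$ and $e_i(p)=e_i(p')$ would give $p=p'$; likewise $z\ne p'$. It is not on $\ell$, since $e_i(z)=e_i(p)$ and $e_a(z)=e_a(p)$ would give $z=p$. So $z$ is a common neighbour off $\ell$, and it determines $(a,b)$ because the class of a collinear pair is unique. There are $m(m-1)$ such pairs. With (3) and (D) the total is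
$$s-2+m(m-1)+s(m-1)=sm+m^2-m-2 .$$

**Step 5: pairs in different fibres.** Let $y\ne w$ and consider $(y,p),(w,p')$. In a third fibre $w'$ the common neighbours $(w',z)$ are those for which $\varphi_{\theta_{w'}(y)}(z)$ and $\varphi_{\theta_{w'}(w)}(z)$ each lie in a prescribed $m$-set. The indices $\theta_{w'}(y)\ne\theta_{w'}(w)$ are different, so by (N) there are $m^2$ such $z$. There are $g-1$ third fibres, contributing $(g-1)m^2$.

In fibre $y$, put $j=\theta_y(w)$ and $M=U-\varphi_{\theta_w(y)}(p')$, an $m$-set. We count the points $z\ne p$ collinear with $p$ with $\varphi_j(z)\in M$. On each of the $m+1$ lines through $p$, each value $t\in M$ is taken by exactly one point, and this point is $p$ iff $t=\varphi_j(p)$. By (2), $\varphi_j(p)\in M$ iff the two vertices are adjacent. So the count is $(m+1)(m-1)$ for an adjacent pair and $(m+1)m$ for a non-adjacent pair. By symmetry the same holds in fibre $w$. Using $gm=s-1$, adjacent pairs have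
$$(g-1)m^2+2(m^2-1)=gm^2+m^2-2=sm+m^2-m-2$$
common neighbours, the same number as in Step 4. So $\Gamma$ is edge-regular. Non-adjacent pairs in different fibres have
$$(g-1)m^2+2m(m+1)=gm^2+m^2+2m=sm+m^2+m \tag{4}$$
common neighbours. Such pairs exist: there are $g+1\ge2$ fibres, and a vertex has $ms<s^2$ neighbours in another fibre. So $\Gamma$ is not complete.

**Step 6: non-adjacent pairs inside a fibre.** Let $p\neq p'$ be non-collinear. A common neighbour $z$ in the fibre is collinear with $p$ in a class $a$ and with $p'$ in a class $b$, and $a\ne b$ since $p,p'$ are not collinear. Conversely each ordered pair $a\ne b$ of the $m+1$ classes gives exactly one $z$ with $e_a(z)=e_a(p)$, $e_b(z)=e_b(p')$. It is neither $p$ nor $p'$ (else $p,p'$ would be collinear), and $z$ determines $(a,b)$. So there are $m(m+1)$ common neighbours in the fibre, and by (3) the total is $m(m+1)+s\sum_j\Delta(\varphi_j(p)-\varphi_j(p'))$. By (4), non-adjacent pairs in different fibres exist and have $sm+m^2+m$ common neighbours. So $\Gamma$ is strongly regular iff the total in this step is always $sm+m^2+m$, that is, iff the sum is always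 $m$. $\square$

The numbers $g=(s-1)/m$ and $m-1$ are not a choice. Suppose we use $g$ other fibres, with $g$ unknown, and suppose the sum in (D) is to be a constant $\sigma$. Fix $p$ on a line. On the line each $\varphi_j$ is a bijection onto $S$, so summing over the other $s-1$ points gives $\sigma(s-1)=gm(m-1)$ by (1). Equality of the counts in Steps 4 and 5 says $gm^2+m^2-2=s-2+m(m-1)+s\sigma$, i.e. $gm^2=s-m+s\sigma$. Multiplying by $s-1$ and substituting gives $gm\,(m(s-1)-s(m-1))=(s-m)(s-1)$, i.e. $gm(s-m)=(s-m)(s-1)$. Since $s>m$, $gm=s-1$, and then $\sigma=m-1$.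

Strong regularity is also close by. Fix $p$. Summing $\sum_j\Delta(\varphi_j(p)-\varphi_j(p'))$ over all $p'\ne p$ gives $g(sm^2-m)=(s-1)(sm-1)$. The $(m+1)(s-1)$ points collinear with $p$ contribute $(m^2-1)(s-1)$. What remains is $(s-1)m(s-m)$, spread over $s^2-1-(m+1)(s-1)=(s-1)(s-m)$ non-collinear points. So the average over non-collinear points is exactly $m$, and to avoid strong regularity we must show that the sum is not constant. A spare direction does this.

**Lemma 4.** Suppose that, besides (N) and (D), there is a function $\varepsilon:\mathcal P\to S$ orthogonal to every $e_i$ and every $\varphi_j$. Then $\Gamma$ is not strongly regular.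

*Proof.* Fix $p$ and let $\ell$ be the level set of $\varepsilon$ through $p$; it has $s$ points. A point $p'\in\ell\setminus\{p\}$ is not collinear with $p$, since $\varepsilon$ is orthogonal to each $e_i$. Each $\varphi_j$ maps $\ell$ bijectively onto $S$, so
$$\sum_{p'\in\ell\setminus\{p\}}\ \sum_{j\in J}\Delta(\varphi_j(p)-\varphi_j(p'))=g\sum_{t\ne0}\Delta(t)=gm(m-1)=(s-1)(m-1).$$
The average over the $s-1$ points $p'$ is $m-1$, so the inner sum is not $m$ for some $p'$. Proposition 3 applies. $\square$

Two small cases show what can happen. For $m=1$ we have $g=s-1$, hence $m+1+g=s+1$ functions. Each of them agrees with $p$ at $s-1$ other points, no two at the same point, and $(s+1)(s-1)=s^2-1$. So every $p'\neq p$ agrees with $p$ in exactly one function, every non-collinear pair agrees in exactly one $\varphi_j$, and the sum is $\Delta(0)=1=m$. The construction gives only strongly regular graphs for $m=1$, which is why that case is quoted.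

For $m=2$, $s=3$, $g=1$ take $S=\mathbb F_3$, $U=\{1,2\}$, and let $e_0,e_1,e_2,\varphi$ be linear functionals on $\mathbb F_3^2$ representing all four parallel classes. A collinear pair has $\varphi(p)\ne\varphi(p')$ and $\Delta=1=m-1$ off $0$, so (D) holds. There are $18$ vertices. Non-adjacency inside a fibre means equal values of $\varphi$, and across the two fibres it means $\varphi(p)+\varphi(p')=0$. So $\Gamma=K_{6,6,6}$, with $k=12$ and $\lambda=6$, as Proposition 3 predicts. It is strongly regular: there is no spare direction.

## 4. Linear functionals and difference sets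

How do we satisfy (D)? The first thing to try is to make every term of the sum the same.

**Definition (difference set).** An $(s,m,\mu)$ *difference set* in an abelian group $S$ of order $s$ is a subset $U$ with $|U|=m$ such that $\Delta(t)=\mu$ for all $t\ne0$. By (1), $\mu(s-1)=m(m-1)$.

Example: $U=\{1,2,4\}\subset\mathbb F_7$. The six differences are $1-2=6$, $2-1=1$, $1-4=4$, $4-1=3$, $2-4=5$, $4-2=2$, so $\mu=1$. Here $U$ is the set of non-zero squares. In general, for a prime power $s\equiv3\pmod4$ the non-zero squares of $\mathbb F_s$ form the Paley difference set $(s,\frac{s-1}2,\frac{s-3}4)$.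

**Theorem 5.** Let $s$ be a prime power, and let $U$ be an $(s,m,\mu)$ difference set in $(\mathbb F_s,+)$ with $m\ge2$, $m\mid s-1$ and $g=(s-1)/m\ge2$. Then there is a strictly Neumaier graph with the parameters of Proposition 3 and an $m$-regular $s$-clique. In particular this holds for every prime power $s\equiv3\pmod 4$, $s\ge7$, with $m=(s-1)/2$; for example $s=7$ gives $(v,k,\lambda)=(147,66,25)$ with a $3$-regular $7$-clique.

*Proof.* Since $(m-1)(g-1)>0$, we have $m+g<mg+1=s$, so $m+1+g<s+1$. In $\mathcal P=\mathbb F_s^2$ there are $s+1$ parallel classes of lines. Take for $e_0,\dots,e_m$ and $\varphi_j$ linear functionals representing $m+1+g$ of them. Functionals with different kernels are orthogonal, so (N) holds. If $p\ne p'$ are collinear, then $\varphi_j(p)\ne\varphi_j(p')$ for all $j$ by (N), so the sum in (D) is $g\mu=\frac{s-1}m\cdot\frac{m(m-1)}{s-1}=m-1$, and (D) holds. A functional representing an unused parallel class serves as $\varepsilon$ in Lemma 4. So the graph is strictly Neumaier by Proposition 3 and Lemma 4. For $s\equiv3\pmod4$, $s\ge 7$, use the Paley difference set, with $m=(s-1)/2\ge3$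 and $g=2$. For $s=7$, $m=3$: $v=3\cdot49=147$, $k=6\cdot11=66$, $\lambda=21+9-3-2=25$. $\square$

This does not reach every $m$. Since $\mu=m(m-1)/(s-1)=(m-1)/g$ must be an integer, we need $g\mid m-1$ with $g\ge2$. For $m=2$ there is no such $g$. For $m=7$ we have $g\in\{2,3,6\}$ and $s=gm+1\in\{15,22,43\}$. The first two are not prime powers, and a $(43,7,1)$ difference set would yield a projective plane of order $6$, which the Bruck–Ryser theorem excludes, because $6\equiv2\pmod 4$ is not a sum of two squares. So we must allow the terms of (D) to differ and ask only that their sum be right.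

## 5. Transversals of a multiplicative subgroup, and what blocks linearity

There is a way to get the sum $m-1$ from terms that differ. Take $S=(\mathbb F_s,+)$, and let $U$ be a subgroup of order $m$ of the multiplicative group $\mathbb F_s^*$. A *transversal* of $U$ in a union of cosets of $U$ is a family containing exactly one element from each of these cosets.

**Lemma 6.** Let $U\le\mathbb F_s^*$ have order $m$, let $J$ have $g=(s-1)/m$ elements, and let $(\kappa_j)_{j\in J}$ be a transversal of $U$ in $\mathbb F_s^*$. Then for every $\xi\in\mathbb F_s^*$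
$$\sum_{j\in J}\Delta(\xi/\kappa_j)=m-1. \tag{5}$$

*Proof.* For $u\in U$ the map $(u_1,u_2)\mapsto(uu_1,uu_2)$ shows $\Delta(ut)=\Delta(t)$, so $\Delta$ is constant on cosets of $U$. The elements $\xi/\kappa_j$ again form a transversal of $U$ in $\mathbb F_s^*$. So the sum is $\frac1m\sum_{t\ne0}\Delta(t)=\frac{m^2-m}m=m-1$. $\square$

Let us try this with linear functions. In coordinates $(\xi,\zeta)$ on $\mathcal P=\mathbb F_s^2$ put
$$e_0=\xi,\qquad e_c=\zeta-c\,\xi\ \ (c\in C,\ |C|=m),\qquad \varphi_j=\delta_j^{-1}(\zeta-a_j\,\xi),$$
with the $a_j$ distinct and outside $C$. Collinear differences are $(0,\zeta)$, where $\varphi_j=\zeta/\delta_j$, and $(\xi,c\xi)$, where $\varphi_j=\xi\,(c-a_j)/\delta_j$. By Lemma 6, (D) holds if $(\delta_j)$ is a transversal of $U$ and, for each of the $m$ values of $c$, so is $(\delta_j/(c-a_j))_j$. These are many simultaneous conditions on $g$ different numbers $a_j$.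

Already for $m=2$, $s=5$, $g=2$ they cannot be met, even with an arbitrary $2$-subset $U=\{u_1,u_2\}$. After a linear change of coordinates and rescaling of the $e_i$, any five linear functionals with pairwise different kernels have the form above. Put $r=u_1-u_2$. Then $\Delta(\pm r)=1$ and $\Delta$ vanishes at the other non-zero elements. Condition (D) for $(0,\zeta)$ says that $\{\pm r\delta_1\}$ and $\{\pm r\delta_2\}$ partition $\mathbb F_5^*$, i.e. $\delta_2/\delta_1\in\{\pm2\}$. For $(\xi,c\xi)$ it says likewise that
$$\frac{\delta_2}{\delta_1}\cdot\frac{c-a_1}{c-a_2}\in\{\pm2\},\qquad\text{hence}\quad \frac{c-a_1}{c-a_2}\in\{\pm1\}.$$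
The value $1$ is impossible because $a_1\ne a_2$, and the value $-1$ forces $2c=a_1+a_2$, a single $c$. We need two.

In a larger field one would like to reduce the number of conditions by a symmetry. We need, for each $j$ and $c$, an element $\kappa$ with
$$c\kappa-a_j\kappa=\delta_j ,$$
and the $\kappa$'s should form a transversal. Given one solution $(\kappa,\delta)$, multiplying it by $x$ gives a solution $(x\kappa,x\delta)$, so one solution could serve a whole family of indices. But the coefficient $a_j$ does not change under this scaling, so all indices in the family would get the same $a_j$, and (N) fails, because $\varphi_i,\varphi_j$ with $a_i=a_j$ have a common zero $\xi=1$, $\zeta=a_i$. That is the exact obstruction.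

Replace $\xi$ by $\xi^q$ in $\varphi_j$, where $\mathbb F_q\subset\mathbb F_s$. The equation becomes $c\kappa-a\kappa^q=\delta$. If $(\kappa,\delta)$ solves it with coefficient $a$, then $(x\kappa,x\delta)$ solves it with coefficient $a\,x^{1-q}$. Now the coefficient moves under scaling, and it takes different values on different cosets of $\mathbb F_q^*$. The price is that the function is only $\mathbb F_q$-linear. This does no harm if $U\subset\mathbb F_q^*$, because then $\Delta$ vanishes outside $\mathbb F_q$.

## 6. Functions twisted by $\xi\mapsto\xi^q$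

Let $m,q,d,s$ be as in Theorem 2. The scaling classes $\mathbb F_s^*/\mathbb F_q^*$ number $(s-1)/(q-1)$, while we need $g=\frac{s-1}m=h\cdot\frac{s-1}{q-1}$ indices, where $h=(q-1)/m$. So we use $h$ base equations, each scaled in all possible ways. The norm will tell them apart.

**Step 1: the constants.** Let $U\le\mathbb F_q^*$ be the subgroup of order $m$, and $h=(q-1)/m$, so $h\ge2$ because $q>m+1$. Let $T$ be a transversal of $U$ in $\mathbb F_q^*$, so $|T|=h$. Recall the norm $N:\mathbb F_s^*\to\mathbb F_q^*$, $N(x)=x^{1+q+\dots+q^{d-1}}$. It is a surjective homomorphism with kernel of order $(s-1)/(q-1)$. For $\mu\in\mathbb F_q^*$ we have $N(\mu)=\mu^d=\mu$, since $d\equiv1\pmod{q-1}$. (This congruence matters: for $\mathbb F_9/\mathbb F_3$, where $d=2$, we have $N(-1)=1$.)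

Put $K=N^{-1}(U)$. Then $K\cap\mathbb F_q^*=U$ and $|K|=m(s-1)/(q-1)$. If $\tau K=\tau'K$ with $\tau,\tau'\in T$, then $\tau/\tau'\in K\cap\mathbb F_q^*=U$, so $\tau=\tau'$. As $h|K|=s-1$,
$$\mathbb F_s^*=\bigsqcup_{\tau\in T}\tau K. \tag{6}$$

Choose $C\subset\mathbb F_q^*$ with $|C|=m$, and pairwise distinct elements $b_\tau\in\mathbb F_q^*\setminus C$ ($\tau\in T$). There is room, since $q-1-m=m(h-1)\ge2(h-1)\ge h$. This uses $m\ge2$ and $h\ge2$.

In the case $m=2$, $q=5$, $d=9$: $U=\{1,4\}$, $h=2$, and we may take $T=\{1,2\}$, $C=\{1,2\}$, $b_1=3$, $b_2=4$.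

**Step 2: the base equations.** What we need is this.

**Lemma 7.** For every $\tau\in T$ there are $\beta_\tau\in\mathbb F_s^*$ with $N(\beta_\tau)=b_\tau$ and elements $\rho_{c,\tau}\in K$ ($c\in C$) with
$$c\,\rho_{c,\tau}-\beta_\tau\,\rho_{c,\tau}^{\,q}=1. \tag{7}$$

One $\beta_\tau$ must work for all $m$ values of $c$, and every solution must lie in the subgroup $K$ of index $h$. We prove Lemma 7 in Section 7. Here we use it.

**Step 3: the functions.** Let $J=T\times(K/U)$. Then $|J|=h\cdot\frac{s-1}{q-1}=\frac{s-1}m=g$. In each coset in $K/U$ fix a representative $x\in K$, and for $j=(\tau,xU)$ put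
$$\delta_j=\tau x,\qquad a_j=\beta_\tau x^{1-q}.$$
Take $S=(\mathbb F_s,+)$, $U\subset\mathbb F_q\subset S$, $\mathcal P=\mathbb F_s^2$, and
$$e_0(\xi,\zeta)=\xi,\qquad e_c(\xi,\zeta)=\zeta-c\xi\ (c\in C),\qquad \varphi_j(\xi,\zeta)=\delta_j^{-1}(\zeta-a_j\xi^q)\ (j\in J).$$
These are $m+1+g$ functions, and $m<s$, $m\mid s-1$. All of them are additive.

**Step 4: condition (N).** For two additive functions, $p\mapsto(\alpha(p),\beta(p))$ is a homomorphism between groups of order $s^2$. So it suffices that the only common zero is $(0,0)$. Note first that
$$N(a_j)=N(\beta_\tau)\,N(x)^{1-q}=b_\tau\qquad\text{for } j=(\tau,xU), \tag{8}$$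
because $N(x)\in\mathbb F_q^*$.

For $e_0,e_c$ and for $e_0,\varphi_j$: $\xi=0$ forces $\zeta=0$. For $e_c,e_{c'}$ with $c\neq c'$: $(c-c')\xi=0$, so $\xi=\zeta=0$.

For $e_c,\varphi_j$: a common zero satisfies $\zeta=c\xi=a_j\xi^q$. If $\xi\ne0$, taking norms gives $cN(\xi)=N(a_j)N(\xi)^q=b_\tau N(\xi)$, so $c=b_\tau$, which is false since $b_\tau\notin C$. So $\xi=0$ and $\zeta=0$.

For $\varphi_i,\varphi_j$ with $i\ne j$: a common zero satisfies $\zeta=a_i\xi^q=a_j\xi^q$, so it suffices that $a_i\ne a_j$. By (8) and the distinctness of the $b_\tau$, $a_j$ determines $\tau$. For the same $\tau$, $x^{1-q}=x'^{1-q}$ with $x,x'\in K$ gives $x/x'\in\mathbb F_q^*\cap K=U$, so $xU=x'U$. Hence the $a_j$ are pairwise distinct. This is the place where the linear version broke.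

**Step 5: condition (D).** Since the functions are additive, only the difference of two collinear points matters. It is $(0,\zeta)$ with $\zeta\ne0$, or $(\xi,c\xi)$ with $\xi\ne0$ and $c\in C$.

For $(0,\zeta)$: $\varphi_j(0,\zeta)=\zeta/\delta_j$. For fixed $\tau$, the elements $\delta_j=\tau x$ form a transversal of $U$ in $\tau K$. By (6), $(\delta_j)_{j\in J}$ is a transversal of $U$ in $\mathbb F_s^*$, and (5) gives the sum $m-1$.

For $(\xi,c\xi)$: let $E_j(\xi)=c\xi-a_j\xi^q$, so that $\varphi_j(\xi,c\xi)=E_j(\xi)/\delta_j$. The map $E_j$ is $\mathbb F_q$-linear, and it is injective by the norm computation for $e_c,\varphi_j$ in Step 4. For $j=(\tau,xU)$ put $\kappa_j=\tau x\rho_{c,\tau}$. Since $\tau^q=\tau$, (7) gives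
$$E_j(\kappa_j)=c\,\tau x\rho_{c,\tau}-\beta_\tau x^{1-q}\,\tau x^q\rho_{c,\tau}^{\,q}=\tau x\,(c\rho_{c,\tau}-\beta_\tau\rho_{c,\tau}^{\,q})=\tau x=\delta_j .$$
So for $t\in\mathbb F_q$,
$$\varphi_j(\xi,c\xi)=t\iff E_j(\xi)=tE_j(\kappa_j)=E_j(t\kappa_j)\iff \xi/\kappa_j=t .$$
Thus $\varphi_j(\xi,c\xi)$ lies in $\mathbb F_q$ iff $\xi/\kappa_j$ does, and then they are equal. As $\Delta$ vanishes outside $\mathbb F_q$, we get $\Delta(\varphi_j(\xi,c\xi))=\Delta(\xi/\kappa_j)$ in all cases. Because $\rho_{c,\tau}\in K$, for fixed $\tau$ the elements $x\rho_{c,\tau}$ form a transversal of $U$ in $K$, so the $\kappa_j$ form one in $\tau K$. By (6), $(\kappa_j)_{j\in J}$ is a transversal of $U$ in $\mathbb F_s^*$, and (5) gives $m-1$. So (D) holds.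

**Step 6: the graph is strictly Neumaier.** By Proposition 3, $\Gamma$ is a Neumaier graph with the stated $k$ and $\lambda$, an $m$-regular clique of size $s$, and $v=(g+1)s^2=s^2(s+m-1)/m$. The function $\varepsilon(\xi,\zeta)=\zeta$ is a spare direction. It is additive, and if $\zeta=0$ then $e_0=0$ means $\xi=0$; $e_c=0$ means $c\xi=0$, so $\xi=0$ since $0\notin C$; and $\varphi_j=0$ means $a_j\xi^q=0$, so $\xi=0$. Thus $\varepsilon$ is orthogonal to all $m+1+g$ functions. By Lemma 4, $\Gamma$ is not strongly regular. This proves Theorem 2, given Lemma 7.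

## 7. Solving the $m$ equations inside $K$: a character sum

It remains to prove Lemma 7. Fix $\tau$, write $b=b_\tau$, and let $F$ be the map $X\mapsto X^q$ on an algebraic closure $\overline{\mathbb F_q}$. For given $\beta$ of norm $b$, each equation (7) has a unique solution $\rho_c\in\mathbb F_s$, and there is no reason why it should lie in $K$. We have the choice of $\beta$ left, and we want to parametrise so that the $\rho_c$ become explicit. If $\beta=b\eta^{q-1}$, multiplying (7) by $\eta$ gives
$$c(\rho_c\eta)-b(\rho_c\eta)^q=\eta,\qquad\text{i.e.}\quad (c-bF)(\rho_c\eta)=\eta .$$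
To avoid inverting the $m$ operators $c-bF$, take $\eta$ in the image of their product: then every $\rho_c\eta$ is a polynomial expression in one parameter $\omega$.

**Step 1: the polynomials.** The maps $c-bF:X\mapsto cX-bX^q$ are $\mathbb F_q$-linear and commute, because $b,c\in\mathbb F_q$. Put, with products meaning composition,
$$f=\prod_{c'\in C}(c'-bF),\qquad f_c=\prod_{c'\in C\setminus\{c\}}(c'-bF)\quad(c\in C).$$
Written as polynomials in $X$, they have coefficients in $\mathbb F_q$ and degrees $q^m$ and $q^{m-1}$ (recall $b\neq0$), and $f(0)=f_c(0)=0$. Also $c f_c-b f_c^{\,q}=f$.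

For $q=5$, $C=\{1,2\}$, $b=3$: $f_1=2X-3X^5=2X+2X^5$, $f_2=X-3X^5=X+2X^5$, and $f=f_1-3f_1^5=2X+X^5+4X^{25}$; computing $2f_2-3f_2^5$ gives the same polynomial.

**Step 2: no zeros in $\mathbb F_s^*$.** If $\omega\in\mathbb F_s^*$ and $c'\omega=b\omega^q$ with $c'\in C$, then taking norms gives $c'N(\omega)=bN(\omega)^q=bN(\omega)$, so $c'=b$, which is false. So each $c'-bF$ maps $\mathbb F_s^*$ into itself, and $f(\omega)\ne0\ne f_c(\omega)$ for all $\omega\in\mathbb F_s^*$.

**Step 3: reduction to a claim.** We claim that there is an $\omega\in\mathbb F_s^*$ with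
$$N\big(f_c(\omega)/f(\omega)\big)\in U\quad\text{for all } c\in C. \tag{9}$$
Given such $\omega$, put $\eta=f(\omega)$, $\beta_\tau=b\,\eta^{q-1}$ and $\rho_{c,\tau}=f_c(\omega)/\eta$. Then $\rho_{c,\tau}\in K$ by (9), $N(\beta_\tau)=b\,N(\eta)^{q-1}=b$, and
$$c\rho_{c,\tau}-\beta_\tau\rho_{c,\tau}^{\,q}=\frac{c f_c(\omega)}{\eta}-\frac{b\,\eta^{q-1}f_c(\omega)^q}{\eta^q}=\frac{c f_c(\omega)-b f_c(\omega)^q}{\eta}=\frac{f(\omega)}{\eta}=1 .$$
So the claim implies Lemma 7.

**Step 4: counting with characters.** Let $\chi$ be a multiplicative character of $\mathbb F_q$ of order $h$. Its kernel is the subgroup of order $(q-1)/h=m$, which is $U$. Put $\psi=\chi\circ N$, a multiplicative character of $\mathbb F_s$; since $N$ is surjective, its order is $h>1$. Put $\psi(0)=0$. For $z\in\mathbb F_s^*$, $N(z)\in U$ iff $\psi(z)=1$, and $\frac1h\sum_{e=0}^{h-1}\psi(z)^e$ is $1$ if $\psi(z)=1$ and $0$ otherwise. So the number $n$ of $\omega\in\mathbb F_s^*$ with (9) is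
$$n=h^{-m}\sum_{(e_c)\in\{0,\dots,h-1\}^C}\ \sum_{\omega\in\mathbb F_s^*}\ \prod_{c\in C}\psi\!\left(\frac{f_c(\omega)}{f(\omega)}\right)^{e_c}. \tag{10}$$
For $e=0$ the inner sum is $s-1$. Let $e\ne0$. Since $\psi$ has order $h$ and $f(\omega)\neq 0$, we may replace the exponent $-\sum_c e_c$ of $f(\omega)$ by its residue $r$ modulo $h$, $0\le r<h$. So the inner sum is $\sum_{\omega\in\mathbb F_s^*}\psi(P_e(\omega))$ with
$$P_e=f^{\,r}\prod_{c\in C}f_c^{\,e_c},\qquad r\equiv-\sum_{c}e_c\pmod h .$$
As some $e_c>0$ and $f_c(0)=0$, we have $P_e(0)=0$. So the term $\omega=0$ may be added at no cost.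

**Step 5: $P_e$ is not an $h$-th power.** We need its roots with multiplicities. For $c'\in C$ let $V_{c'}$ be the kernel of $c'-bF$ in $\overline{\mathbb F_q}$. The polynomial $c'X-bX^q$ has degree $q$ and derivative $c'\ne0$, so it has $q$ distinct roots and $|V_{c'}|=q$. An element of $V_{c'}$ satisfies $F(X)=(c'/b)X$, so $V_{c'}$ lies in the eigenspace of the $\mathbb F_q$-linear map $F$ with eigenvalue $c'/b\in\mathbb F_q$. These eigenvalues are distinct, so the sum $V=\bigoplus_{c'\in C}V_{c'}$ is direct and $|V|=q^m$. Since the factors commute, $f$ vanishes on each $V_{c'}$ and, being additive, on $V$. Its degree is $q^m=|V|$. So the roots of $f$ are exactly the elements of $V$, all simple. In the same way, the roots of $f_c$ are exactly the elements of $\bigoplus_{c'\ne c}V_{c'}$, that is, the elements of $V$ with $c$-component $0$, all simple.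

Choose $c$ with $e_c\ne0$. An element of $V$ with all components non-zero is a root of $f$ but of no $f_{c'}$, so its multiplicity in $P_e$ is $r$. An element whose $c$-component is $0$ and whose other components are non-zero is a root of $f$ and of $f_c$, but of no other $f_{c'}$, so its multiplicity is $r+e_c$. Both kinds of elements exist, since $|V_{c'}|=q>1$. If $P_e$ were a constant times an $h$-th power, then $h\mid r$, hence $r=0$, and then $h\mid e_c$ with $0<e_c<h$, a contradiction.

**Step 6: Weil's bound.** We quote Lidl–Niederreiter, *Finite Fields*, Theorem 5.41: if $\psi$ is a multiplicative character of $\mathbb F_s$ of order $h>1$, and the monic polynomial $P\in\mathbb F_s[X]$ of positive degree is not an $h$-th power and has $D$ distinct roots in its splitting field, then $\big|\sum_{\omega\in\mathbb F_s}\psi(aP(\omega))\big|\le(D-1)\sqrt s$ for all $a\in\mathbb F_s$. Write $P_e=aP$ with $P$ monic. All roots of $P_e$ lie in $V$, so $D\le q^m$. By Step 5 the bound applies to each of the $h^m-1$ terms $e\ne0$ in (10), and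
$$h^m n\ \ge\ s-1-(h^m-1)(q^m-1)\sqrt s . \tag{11}$$
Since $d\ge4m$ and $h<q$, $\sqrt s=q^{d/2}\ge q^{2m}\ge h^mq^m$. Also $(h^m-1)(q^m-1)\le h^mq^m-1$, because $h^m+q^m\ge2$. So
$$(h^m-1)(q^m-1)\sqrt s\ \le\ (\sqrt s-1)\sqrt s=s-\sqrt s<s-1 .$$
By (11), $n>0$. This proves the claim, hence Lemma 7, and with Section 6 it proves Theorem 2. Theorem 1 follows as shown in Section 1. $\blacksquare$

In the case $m=2$, $q=5$, $d=9$, (11) reads $4n\ge s-1-72\sqrt s$ with $s=1953125$ and $\sqrt s<1398$, so the error term is less than $72\cdot1398=100656$ and $n$ is positive by a wide margin.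

## 8. Several partitions into regular cliques, in prescribed characteristic

The graph of Theorem 2 contains many $m$-regular cliques, namely all the lines of all $m+1$ classes in all fibres, and the prime below $s$ is ours to choose.

**Theorem 8.** Let $m\ge2$ and let $p$ be any prime not dividing $m$. There are infinitely many powers $s$ of $p$ for which there is a strictly Neumaier graph with $v=s^2(s+m-1)/m$, $k=(s-1)(s+m+1)$, $\lambda=sm+m^2-m-2$, whose vertex set can be partitioned into $m$-regular $s$-cliques in (at least) $m+1$ different ways, any two cliques from different partitions sharing at most one vertex.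

*Proof.* Choose a power $q>m+1$ of $p$ with $q\equiv1\pmod m$, and let $d\ge4m$ run through the integers $\equiv1\pmod{q-1}$. For each such $d$ take the graph of Theorem 2 constructed in Section 6, with $s=q^d$. For each of the $m+1$ classes, the sets $\{y\}\times\ell$, with $y\in Y$ and $\ell$ a line of that class, partition $Y\times\mathcal P$ into sets of size $s$, and they are $m$-regular cliques by Proposition 3. Two cliques from different partitions are disjoint if they lie in different fibres. In the same fibre they come from lines of different classes, which meet in exactly one point. $\square$
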